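\title{Removable sets for continuous $W^{1,n}$ functions and curves that meet a set countably often}

\begin{abstract}
We prove that a closed set $E\subset\mathbb R^n$, $n\ge2$, is removable for continuous $W^{1,n}$ functions if and only if it is countably negligible for extremal distances ($\mathrm{CNED}$). That closed $\mathrm{CNED}$ sets are removable is a theorem of Ntalampekos; we prove the converse. The main step is an identity valid for every closed set $E$: the conformal modulus of the curves that join two disjoint compact sets and meet $E$ in a countable set equals the capacity defined by functions that are continuous on $\mathbb R^n$ and Sobolev off $E$. The test functions are weighted distances along such curves, made continuous by allowing short jumps at a price.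
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $n\ge2$, $|A|$ is the Lebesgue measure of a set $A$, $\|\cdot\|_n$ is the norm of $L^n(\mathbb R^n)$, and ``countable'' includes finite and empty. We compare two ways of saying that a closed set $E\subset\mathbb R^n$ is negligible, one in terms of functions and one in terms of curves.

\subsection*{Functions}
For an open set $U\subset\mathbb R^n$, the Sobolev space $W^{1,n}(U)$ consists of the functions $u\in L^n(U)$ for which there are $\partial_1u,\dots,\partial_nu\in L^n(U)$ with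
\begin{equation}\label{eq:weak}
\int_U u\,\partial_i\psi\,dx=-\int_U\psi\,\partial_iu\,dx\qquad\text{for all }\psi\in C_c^\infty(U),\ i=1,\dots,n.
\end{equation}
The space $W^{1,n}_{\mathrm{loc}}(U)$ is defined in the same way with $L^n_{\mathrm{loc}}(U)$ in place of $L^n(U)$. A closed set $E$ is \emph{removable for continuous $W^{1,n}$ functions}, or \emph{removable} for short, if every continuous $u\colon\mathbb R^n\to\mathbb R$ with $u\in W^{1,n}(\mathbb R^n\setminus E)$ belongs to $W^{1,n}(\mathbb R^n)$. Informally, a continuous function whose gradient is controlled off $E$ cannot hide any variation on $E$.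

\subsection*{Curves}
A \emph{curve} is a continuous map of a compact interval into $\mathbb R^n$; for such maps, locally rectifiable means rectifiable. A Borel function $\rho\colon\mathbb R^n\to[0,\infty]$ is \emph{admissible} for a family $\Gamma$ of curves if $\int_\gamma\rho\,ds\ge1$ for every rectifiable $\gamma\in\Gamma$, and the \emph{conformal modulus} of $\Gamma$ is
\[
\operatorname{mod}_n\Gamma=\inf\Big\{\int_{\mathbb R^n}\rho^n\,dx:\ \rho\text{ admissible for }\Gamma\Big\}.
\]
If $\rho$ is regarded as a density that distorts lengths, the modulus is the least volume of a distorted space in which every curve of $\Gamma$ has length at least $1$; it is large when $\Gamma$ contains many short curves. The exponent $n$ makes it invariant under dilations: replacing $\rho(x)$ by $a^{-1}\rho(x/a)$ preserves $\int\rho^n$.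

For sets $F_1,F_2\subset\mathbb R^n$ let $\Gamma(F_1,F_2)$ be the family of curves with one endpoint in $F_1$ and the other in $F_2$. For $E\subset\mathbb R^n$ let $\mathcal F_\sigma(E)$ be the family of curves that meet $E$ in a countable set of points, not counting multiplicity, and put
\[
\Gamma_E(F_1,F_2)=\Gamma(F_1,F_2)\cap\mathcal F_\sigma(E).
\]
The set $E$ is \emph{$\mathrm{CNED}$} (countably negligible for extremal distances) if
\[
\operatorname{mod}_n\Gamma(F_1,F_2)=\operatorname{mod}_n\Gamma_E(F_1,F_2)
\]
for every pair of disjoint non-empty continua (compact connected sets) $F_1,F_2\subset\mathbb R^n$. Thus discarding the curves that meet $E$ in an uncountable set does not lower the modulus.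

One implication between the two notions is known.

\begin{theorem}[Ntalampekos]\label{thm:Nt}
Every closed $\mathrm{CNED}$ set $E\subset\mathbb R^n$ is removable for continuous $W^{1,n}$ functions.
\end{theorem}

The question whether the removable sets for continuous $W^{1,n}$ functions coincide with the closed $\mathrm{CNED}$ sets is posed in \cite{Nt}. We show that they do.

\subsection*{Results}
The bridge between functions and curves is a capacity. Let $E$ be closed and let $F_1,F_2$ be disjoint non-empty compact sets. A \emph{test function} for $(E;F_1,F_2)$ is a continuous $u\colon\mathbb R^n\to\mathbb R$ with $u\in W^{1,n}_{\mathrm{loc}}(\mathbb R^n\setminus E)$, $u=0$ on $F_1$ and $u=1$ on $F_2$. We set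
\[
\operatorname{cap}_E(F_1,F_2)=\inf\Big\{\int_{\mathbb R^n\setminus E}|\nabla u|^n\,dx:\ u\text{ a test function for }(E;F_1,F_2)\Big\}.
\]
A test function must be continuous across $E$, but no regularity is asked of it on $E$ and no energy is charged there.

\begin{theorem}\label{thm:cap}
Let $E\subset\mathbb R^n$ be any closed set and let $F_1,F_2$ be any disjoint non-empty compact sets. Then
\[
\operatorname{mod}_n\Gamma_E(F_1,F_2)=\operatorname{cap}_E(F_1,F_2),
\]
and the infimum defining $\operatorname{cap}_E(F_1,F_2)$ is unchanged if the test functions are also required to be compactly supported, $[0,1]$-valued and locally Lipschitz in $\mathbb R^n\setminus E$.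
\end{theorem}

\begin{theorem}\label{thm:main}
For a closed set $E\subset\mathbb R^n$ the following are equivalent.
\begin{enumerate}
\item[(1)] $E$ is removable for continuous $W^{1,n}$ functions.
\item[(2)] $E$ is $\mathrm{CNED}$.
\item[(3)] $\operatorname{cap}_E(F_1,F_2)=\operatorname{mod}_n\Gamma(F_1,F_2)$ for all disjoint non-empty continua $F_1,F_2$.
\item[(4)] Every compactly supported continuous $u\colon\mathbb R^n\to\mathbb R$ with $u\in C^\infty(\mathbb R^n\setminus E)$ and $\nabla u\in L^n(\mathbb R^n\setminus E)$ lies in $W^{1,n}(\mathbb R^n)$.
\end{enumerate}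
\end{theorem}

The implication $(2)\Rightarrow(1)$ is Theorem~\ref{thm:Nt}, which we quote and use for nothing else. Everything else is proved below. The examples in Section~\ref{sec:slabs} show why countable intersection is the right condition. After the background in Section~\ref{sec:facts}, Section~\ref{sec:easy} proves the inequality $\operatorname{mod}_n\le\operatorname{cap}_E$. The reverse inequality is the heart of the paper: its idea is worked out on the Cantor set in Section~\ref{sec:idea} and in general in Section~\ref{sec:construction}. Section~\ref{sec:equiv} derives Theorem~\ref{thm:main}.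

\section{Three sets of parallel hyperplanes}\label{sec:slabs}

A countable set $E$ is $\mathrm{CNED}$ because $\mathcal F_\sigma(E)$ contains all curves. More can be learned from sets that separate space. Let $S\subset[0,1]$ be closed and
\[
E_S=S\times\mathbb R^{n-1},\qquad F_1=\{0\}\times[0,1]^{n-1},\qquad F_2=\{1\}\times[0,1]^{n-1}.
\]
Two observations apply to every $S$. First, a curve in $\Gamma(F_1,F_2)$ meets $\{s\}\times\mathbb R^{n-1}$ for every $s\in S$, by the intermediate value theorem. Second, a family that contains the segments from $(0,y)$ to $(1,y)$, $y\in[0,1]^{n-1}$, has modulus at least $1$: an admissible $\rho$ satisfies $1\le\int_{[0,1]^n}\rho\,dx\le\|\rho\|_n$ by the theorem of Tonelli and H\"older's inequality.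

\begin{example}[A hyperplane]\label{ex:plane}
Let $S=\{c\}$ and $H=E_S$. No curve of $\Gamma(F_1,F_2)$ avoids $H$, so the curves that avoid $H$ do not carry the modulus. Nevertheless $H$ is removable, even locally: if $u$ is continuous on an open set $U$ and $u\in W^{1,n}(U\setminus H)$, then $u\in W^{1,n}(U)$. Indeed, let $\psi\in C_c^\infty(U)$, let $\eta\in C_c^\infty(\mathbb R)$ equal $1$ near $0$, and let $\eta_\epsilon(x)=\eta((x_1-c)/\epsilon)$. Applying \eqref{eq:weak} in $U\setminus H$ to $(1-\eta_\epsilon)\psi$ gives
\[
\int u\,(1-\eta_\epsilon)\,\partial_i\psi\,dx-\int u\psi\,\partial_i\eta_\epsilon\,dx=-\int(1-\eta_\epsilon)\,\psi\,\partial_iu\,dx .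
\]
The middle term is $0$ for $i\ne1$. For $i=1$ it equals $\iint(u\psi)(c+\epsilon t,y)\,\eta'(t)\,dt\,dy$, which tends to $\int(u\psi)(c,y)\,dy\cdot\int\eta'\,dt=0$ because $u\psi$ is continuous. Letting $\epsilon\to0$ yields \eqref{eq:weak} in $U$. Continuity cannot be dropped: the indicator function of $\{x_1>c\}$ has zero gradient off $H$, and for it the middle term tends to $-\int\psi(c,y)\,dy$. So a description of removable sets by curves has to let the curves cross $E$.
\end{example}

\begin{example}[A convergent sequence of hyperplanes]\label{ex:sequence}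
Let $S=\{0\}\cup\{1/j:j\ge1\}$. No curve of $\Gamma(F_1,F_2)$ meets $E_S$ in a finite set. Yet $E_S$ is removable: the computation of Example~\ref{ex:plane} removes the hyperplanes $\{x_1=1/j\}$, of which only finitely many meet a given compact subset of $\{x_1\neq0\}$, and then it removes $\{x_1=0\}$. The horizontal segments lie in $\mathcal F_\sigma(E_S)$, so both sides of the identity in Theorem~\ref{thm:cap} are at least $1$, whereas the family of curves that meet $E_S$ finitely often is empty and has modulus $0$. Hence ``countable'' cannot be replaced by ``finite'' in Theorem~\ref{thm:cap} or in Theorem~\ref{thm:main}.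
\end{example}

\begin{example}[A Cantor set of hyperplanes]\label{ex:cantor}
Let $C$ be the middle-thirds Cantor set, the intersection over $i$ of the unions of the $2^i$ closed \emph{intervals of stage $i$}, each of length $3^{-i}$. Let $\mu$ be the probability measure on $C$ that gives mass $2^{-i}$ to each interval of stage $i$, and let $\phi(t)=\mu((-\infty,t])$ be the Cantor function. Since $\mu$ has no atoms, $\phi$ is continuous; it is locally constant off $C$, and $\phi(0)=0$, $\phi(1)=1$. Take $S=C$. Then $\Gamma_{E_C}(F_1,F_2)$ is empty while $\operatorname{mod}_n\Gamma(F_1,F_2)\ge1$, so $E_C$ is not $\mathrm{CNED}$. The test function $\phi(x_1)$ has zero gradient off $E_C$, so both sides of the identity in Theorem~\ref{thm:cap} are $0$. Finally $E_C$ is not removable. Let $\zeta\in C_c^\infty(\mathbb R^n)$ equal $1$ on $[0,1]^n$. Then $\zeta(x)\phi(x_1)$ is continuous and lies in $W^{1,n}(\mathbb R^n\setminus E_C)$. If it were in $W^{1,n}(\mathbb R^n)$, its weak gradient would vanish almost everywhere in $(0,1)^n$, since $|E_C|=0$, and $\phi(x_1)$ would be constant there.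
\end{example}

The examples suggest a dichotomy along each curve: a continuous function cannot gain anything while the curve passes through a countable set, and it can climb like the Cantor function while the curve passes through an uncountable one. If so, the curves that constrain the test functions of $\operatorname{cap}_E$ are exactly those in $\mathcal F_\sigma(E)$, which is what Theorem~\ref{thm:cap} asserts. If in addition $E$ is removable and has measure zero, the test functions for $E$ are test functions for the empty set with the same energy, and one is led to guess that $E$ is $\mathrm{CNED}$.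

\section{Background on line integrals, modulus and Sobolev functions}\label{sec:facts}

A curve $\gamma$ is \emph{rectifiable} if its length $\ell(\gamma)$, the supremum of the lengths of inscribed polygons, is finite. It then has an arc length parametrization $\tilde\gamma\colon[0,\ell(\gamma)]\to\mathbb R^n$, which is $1$-Lipschitz, and for Borel $\rho\colon\mathbb R^n\to[0,\infty]$ one defines $\int_\gamma\rho\,ds=\int_0^{\ell(\gamma)}\rho(\tilde\gamma(t))\,dt$. We use the convention $0\cdot\infty=0$ and the following textbook facts.
\begin{enumerate}
\item[(L1)] The line integral is additive when a curve is cut into finitely many subcurves, it does not depend on the orientation, and it is $0$ for a constant curve.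
\item[(L2)] If $\sigma\colon[0,\ell]\to\mathbb R^n$ is Lipschitz, then $\int_\sigma\rho\,ds=\int_0^\ell\rho(\sigma(t))\,|\sigma'(t)|\,dt$. Applied to $\sigma=T\circ\tilde\gamma$ this gives $\int_{T\circ\gamma}\rho\,ds\le L\int_\gamma\rho\circ T\,ds$ for an $L$-Lipschitz map $T\colon\mathbb R^n\to\mathbb R^n$.
\item[(L3)] If $h$ is $C^1$ in an open set containing a rectifiable curve $\gamma$ from $x$ to $y$, then $|h(x)-h(y)|\le\int_\gamma|\nabla h|\,ds$.
\item[(S1)] A locally Lipschitz function on an open set $U$ is differentiable almost everywhere (Rademacher's theorem) and lies in $W^{1,n}_{\mathrm{loc}}(U)$, with weak gradient equal to the pointwise gradient.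
\item[(S2)] If $v\in W^{1,n}(U)$ vanishes outside a compact subset of $U$, its extension by $0$ lies in $W^{1,n}(\mathbb R^n)$. If $v$ is also continuous, its mollifications converge to $v$ uniformly and in $W^{1,n}(\mathbb R^n)$.
\item[(S3)] If $q\in W^{1,n}(U)$ and $t>0$, then $q_t=\operatorname{sgn}(q)\max\{|q|-t,0\}$ lies in $W^{1,n}(U)$ and $\nabla q_t=\mathbf 1_{\{|q|>t\}}\nabla q$ almost everywhere.
\item[(S4)] If $A\subset\mathbb R^n$ and $T\colon A\to\mathbb R^n$ is $L$-Lipschitz, the outer measure of $T(A)$ is at most $L^n$ times that of $A$.
\end{enumerate}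

Two properties of the modulus follow from the definition.
\begin{enumerate}
\item[(M1)] If every curve of $\Gamma$ has a subcurve in $\Gamma'$, then $\operatorname{mod}_n\Gamma\le\operatorname{mod}_n\Gamma'$, because a function admissible for $\Gamma'$ is admissible for $\Gamma$. This applies in particular when $\Gamma\subset\Gamma'$.
\item[(M2)] If $F_1,F_2$ are disjoint non-empty compact sets, then $\operatorname{mod}_n\Gamma(F_1,F_2)<\infty$. Indeed, let $\delta=\operatorname{dist}(F_1,F_2)>0$ and $N=\{x:\operatorname{dist}(x,F_1)\le\delta\}$. A curve from $F_1$ to $F_2$ stays in $N$ until $\operatorname{dist}(\cdot,F_1)$ first equals $\delta$, and this part has length at least $\delta$. So $\delta^{-1}\mathbf 1_N\in L^n(\mathbb R^n)$ is admissible.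
\end{enumerate}

\begin{remark}
One could define $\Gamma(F_1,F_2)$ by asking only that the curve meet both sets, or by asking in addition to our condition that the curve avoid $F_1\cup F_2$ except at its endpoints. All moduli in this paper are the same under the three conventions. The three families are nested, and a curve in the largest has a subcurve in the smallest: if $\gamma(p)\in F_1$ and $\gamma(q)\in F_2$ with, say, $p<q$, take the part from the last visit to $F_1$ in $[p,q]$ to the next visit to $F_2$. Subcurves of curves in $\mathcal F_\sigma(E)$ are in $\mathcal F_\sigma(E)$, so (M1) applies.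
\end{remark}

\section{The modulus is at most the capacity}\label{sec:easy}

We want to show that the gradient of a test function is essentially admissible for $\Gamma_E(F_1,F_2)$. There are two obstacles: a Sobolev function need not satisfy (L3) along every curve, and nothing is known about the function on $E$ except continuity. The first is handled by smooth approximation off $E$, the second by the following lemma on the line.

\begin{lemma}\label{lem:osc}
Let $h\colon[0,1]\to\mathbb R$ be continuous, let $S\subset[0,1]$ be closed with $h(S)$ countable, and let $I_1,I_2,\dots$ be the components of $[0,1]\setminus S$. Then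
\[
|h(1)-h(0)|\le\sum_l\ \sup_{p,q\in I_l}|h(p)-h(q)| .
\]
\end{lemma}

\begin{proof}
The interval with endpoints $h(0)$ and $h(1)$ is contained in $h([0,1])=h(S)\cup\bigcup_lh(I_l)$. The set $h(S)$ has measure zero, and $h(I_l)$ is an interval whose length is the $l$-th term of the sum.
\end{proof}

For $h=\phi$ and $S=C$ the left side is $1$ and the right side is $0$, so countability is needed.

\begin{lemma}[Smoothing]\label{lem:smooth}
Let $U\subset\mathbb R^n$ be open, let $u\in W^{1,n}_{\mathrm{loc}}(U)$ be continuous, let $h\colon U\to(0,1]$ be continuous and let $\epsilon>0$. Then there is $v\in C^\infty(U)$ with $|u-v|\le h$ on $U$ and $\|\nabla u-\nabla v\|_{L^n(U)}\le\epsilon$. If $u$ vanishes off a bounded set, $v$ can be chosen to vanish off a bounded set.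
\end{lemma}

\begin{proof}
Let $W_0=\emptyset$ and let $W_1,W_2,\dots$ be open sets with union $U$ and with compact closures $\overline{W_i}\subset W_{i+1}$. The open sets $U_i=W_{i+1}\setminus\overline{W_{i-1}}$, $i\ge1$, cover $U$ and have compact closures in $U$, and $W_m$ meets $U_i$ only if $i\le m$. Let $\psi_i\in C_c^\infty(U_i)$ form a partition of unity on $U$. By (S2), $\psi_iu$ has a mollification $v_i$, of radius at most $1$ and so small that $v_i\in C_c^\infty(U_i)$, with $|v_i-\psi_iu|\le2^{-i}\inf_{U_i}h$ and $\|\nabla(v_i-\psi_iu)\|_n\le2^{-i}\epsilon$; here $\inf_{U_i}h>0$ by compactness. The sum $v=\sum_iv_i$ is locally finite, hence smooth, and $v-u=\sum_i(v_i-\psi_iu)$. At a point $x$ only the terms with $x\in U_i$ are nonzero, and they are bounded by $2^{-i}h(x)$; this gives $|u-v|\le h$. The gradient bound follows from Minkowski's inequality. If $u$ vanishes off a bounded set, every $v_i$ vanishes off the $1$-neighborhood of that set.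
\end{proof}

\begin{proposition}\label{prop:easy}
Let $E$ be closed, let $F_1,F_2$ be disjoint non-empty compact sets and let $u$ be a test function for $(E;F_1,F_2)$. Then $\operatorname{mod}_n\Gamma_E(F_1,F_2)\le\int_{\mathbb R^n\setminus E}|\nabla u|^n\,dx$.
\end{proposition}

\begin{proof}
Let $U=\mathbb R^n\setminus E$ and assume that the integral is finite. Let $G\colon\mathbb R^n\to\mathbb R^n$ be a Borel map that equals $\nabla u$ almost everywhere in $U$ and vanishes on $E$. By Lemma~\ref{lem:smooth} there are $u_j\in C^\infty(U)$ with $|u_j-u|\le1/j$ and $\|\nabla u_j-G\|_{L^n(U)}\le2^{-j}$. The Borel function $\rho=\sum_j|\nabla u_j-G|\,\mathbf 1_U$ satisfies $\|\rho\|_n\le1$. We claim that $|G|+\lambda\rho$ is admissible for $\Gamma_E(F_1,F_2)$ for every $\lambda>0$. The claim gives $\operatorname{mod}_n\Gamma_E(F_1,F_2)\le(\|G\|_n+\lambda)^n$, and the proposition follows as $\lambda\to0$.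

Let $\gamma\colon[0,1]\to\mathbb R^n$ be a rectifiable curve in $\Gamma_E(F_1,F_2)$. If $\int_\gamma\rho\,ds=\infty$ there is nothing to prove. Otherwise the series $\sum_j\int_\gamma|\nabla u_j-G|\,\mathbf 1_U\,ds$ converges, so its terms tend to $0$. If $\gamma([p,q])\subset U$, then (L3) gives
\[
|u_j(\gamma(p))-u_j(\gamma(q))|\le\int_{\gamma|[p,q]}|G|\,ds+\int_\gamma|\nabla u_j-G|\,\mathbf 1_U\,ds ,
\]
and in the limit $h=u\circ\gamma$ satisfies $|h(p)-h(q)|\le\int_{\gamma|[p,q]}|G|\,ds$. Let $S=\gamma^{-1}(E)$, a closed set. The set $S$ itself may be uncountable, but $\gamma(S)$ is countable because $\gamma\in\mathcal F_\sigma(E)$, and so $h(S)=u(\gamma(S))$ is countable. The function $h$ is continuous on all of $[0,1]$, with $|h(1)-h(0)|=1$. If $p_l<q_l$ are chosen in finitely many different components $I_l$ of $[0,1]\setminus S$, the intervals $[p_l,q_l]$ are disjoint, so $\sum_l|h(p_l)-h(q_l)|\le\int_\gamma|G|\,ds$ by (L1). Taking suprema and applying Lemma~\ref{lem:osc}, we get $1\le\int_\gamma|G|\,ds$.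
\end{proof}

\section{The idea of the construction, on the Cantor set}\label{sec:idea}

For the reverse inequality we are given a function $\rho$ admissible for $\Gamma_E(F_1,F_2)$ and must produce a test function whose gradient is not much larger than $\rho$ off $E$. The natural candidate is the weighted distance from $F_1$. Let $d(x,y)$ be the infimum of $\int_\gamma\rho\,ds$ over rectifiable $\gamma\in\mathcal F_\sigma(E)$ from $x$ to $y$, and let $V_0(x)=\inf_{y\in F_1}d(y,x)$. Then $V_0=0$ on $F_1$ and $V_0\ge1$ on $F_2$ by admissibility. If $\rho$ is continuous off $E$, short segments show that $\min\{V_0,1\}$ is locally Lipschitz off $E$ with gradient at most $\rho$. What fails is continuity at points of $E$. In Example~\ref{ex:cantor} no curve of $\mathcal F_\sigma(E_C)$ joins $F_1$ to a point with $x_1>0$, so $V_0=\infty$ there, although $V_0=0$ on $F_1$.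

\subsection*{Jumps}
We force continuity by brute force. Fix lengths $\delta_1,\delta_2,\dots>0$ and allow a traveler, in addition to \emph{walks} from $x$ to $y$ at cost $d(x,y)$, to make \emph{jumps}: a jump of type $i$ covers a distance at most $\delta_i$, ignores $E$, and costs $2^{-i}$. If $V(x)$ is the infimal cost of reaching $x$ from $F_1$ by finitely many walks and jumps, then $|V(x)-V(y)|\le2^{-i}$ whenever $|x-y|\le\delta_i$. So $V$ is continuous for any choice of the $\delta_i$, and its gradient is still controlled by $\rho$ off $E$. The whole problem is to choose the $\delta_i$ so small that $V\ge1$ on $F_2$ survives.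

\begin{example}\label{ex:model}
Consider the one-dimensional model of Example~\ref{ex:cantor}: $E=C\subset\mathbb R$, $F_1=\{0\}$, $F_2=\{1\}$, $\rho=0$. For $x\le y$ we have $d(x,y)=0$ if $[x,y]\cap C$ is countable and $d(x,y)=\infty$ otherwise. The choice $\delta_1=1$ would give $V(1)\le\frac12$, which is too small. We claim that the choice $\delta_i=3^{-i}$ gives $V=\phi$ on $[0,1]$.

\emph{Lower bound.} A walk of finite cost crosses a countable subset of $C$, which is $\mu$-null, so it does not change $\phi$. Distinct intervals of stage $i$ are at distance at least $3^{-i}$, so an interval of length at most $3^{-i}$ meets at most one of them in more than a point and has $\mu$-measure at most $2^{-i}$. Hence a jump of type $i$ changes $\phi$ by at most its cost, and $V\ge\phi$.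

\emph{Upper bound.} Let $x\in[0,1]$, $i\ge1$, and let $m$ be the number of intervals of stage $i$ that meet $[0,x]$. Jump over these intervals (in the last one, stop at $x$ if $x$ lies in it) and walk across the gaps between them; a closed gap meets $C$ in two points, so the walks are free. This gives $V(x)\le m2^{-i}$, while $\phi(x)\ge(m-1)2^{-i}$. Letting $i\to\infty$ we obtain $V(x)\le\phi(x)$.
\end{example}

In general there is no self-similarity to suggest the $\delta_i$, and we choose them one at a time by compactness. Consider $\delta_1$. If no value works, then for each $j$ one can travel from $F_1$ to $F_2$ at cost less than $1$ with jumps of length at most $1/j$ and cost $\frac12$. There is at most one jump, and there is one, since a walk alone costs at least $1$. So we have walks $a_0^j\to b_0^j$ and $a_1^j\to b_1^j$ of total cost less than $\frac12$ with $|b_0^j-a_1^j|\le1/j$. In the limit the jump closes up, and we would obtain a walk from $F_1$ to $F_2$ of cost at most $\frac12$, a contradiction, \emph{provided that $d$ is lower semicontinuous} under Euclidean convergence of the endpoints. It need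 not be.

\begin{example}\label{ex:lsc}
Let $n=2$, $E=C\times\mathbb R$ and $\rho=1$. Let $c\in C$ be a point that is not an endpoint of an interval of any stage, and let $c_j\in[0,1]\setminus C$ with $c_j\to c$. Vertical segments show that $d((c_j,0),(c_j,1))\le1$. On the other hand $d((c,0),(c,1))=\infty$, because no curve of $\mathcal F_\sigma(E)$ joins these points. To see this, note that $[c,c+\epsilon]$ contains a whole interval of some stage: choose an interval of stage $i$ with $3^{-i}<\epsilon$ that contains $c$, let $e>c$ be its right endpoint, and take an interval of a later stage with right endpoint $e$ and length less than $e-c$. The same holds for $[c-\epsilon,c]$. So a curve through $(c,0)$ on which $x_1$ is not constant meets $E$ in an uncountable set, and a nonconstant curve in $\{c\}\times\mathbb R\subset E$ does too.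

The cheap curves of this example run closer and closer along $E$. Replace the weight $1$ by a continuous $\lambda\colon\mathbb R^2\setminus E\to[1,\infty)$ all of whose sublevel sets $\{\lambda\le M\}$ are compact, with $\lambda=\infty$ on $E$, and call the new distance $d'$. Let $I_j$ be the component of $\mathbb R\setminus C$ that contains $c_j$. A curve of $\mathcal F_\sigma(E)$ from $(c_j,0)$ stays in $\overline{I_j}\times\mathbb R$, since beyond either endpoint of $I_j$ it would cross a whole interval of some stage. The set $\{\lambda\le M\}$ is covered by finitely many strips $I\times\mathbb R$, with $I$ a component of $\mathbb R\setminus C$, and $c$ lies in the closure of no such $I$. So for large $j$ we have $\lambda>M$ on $\overline{I_j}\times\mathbb R$ and $d'((c_j,0),(c_j,1))\ge M$. Thus $d((c,0),(c,1))\le\liminf_jd'((c_j,0),(c_j,1))$ does hold, both sides being infinite.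
\end{example}

This is the general mechanism. Multiplying the weight by a factor that blows up near $E$ costs almost nothing in $L^n$, and it yields a semicontinuity inequality between the old distance and the new one (Proposition~\ref{prop:lsc}). Since the inequality compares two different weights and is needed once for each $\delta_i$, we shall use an increasing family of weights bounded above by a single function in $L^n$.

\section{The capacity is at most the modulus}\label{sec:construction}

\begin{proposition}\label{prop:hard}
Let $E$ be closed, let $F_1,F_2$ be disjoint non-empty compact sets, let $\rho_0\in L^n(\mathbb R^n)$ be admissible for $\Gamma_E(F_1,F_2)$, and let $\varepsilon>0$. Then there is a continuous compactly supported $f\colon\mathbb R^n\to[0,1]$, locally Lipschitz in $\mathbb R^n\setminus E$, with $f=0$ on $F_1$, $f=1$ on $F_2$ and $\|\nabla f\|_{L^n(\mathbb R^n\setminus E)}\le\|\rho_0\|_n+\varepsilon$.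
\end{proposition}

The proof occupies this section. The data $E,F_1,F_2,\rho_0$ are fixed, and
\[
\Omega=\mathbb R^n\setminus(E\cup F_1\cup F_2),
\]
which is open because $E$, $F_1$, $F_2$ are closed. The parameters $\tau,\beta,\eta,t\in(0,\frac14)$ are chosen at the end. Balls $B(x,r)$ are open.

\subsection{A continuous admissible weight}
The function $\rho_0$ is only Borel, and we need continuity off $E$. An ordinary convolution averages $\rho_0$ over translates of a curve, and a translate neither keeps its endpoints in $F_1\cup F_2$ nor stays in $\mathcal F_\sigma(E)$. We therefore average over deformations of $\mathbb R^n$ that fix $E\cup F_1\cup F_2$ pointwise; this is why $F_1$ and $F_2$ are removed from $\Omega$.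

\begin{lemma}\label{lem:rhohat}
There is a Borel function $\hat\rho\colon\mathbb R^n\to[0,\infty]$, admissible for $\Gamma_E(F_1,F_2)$, finite and continuous on $\Omega$, with $\|\hat\rho\|_n\le\frac{1+\tau}{1-\tau}\|\rho_0\|_n$.
\end{lemma}

\begin{proof}
Let $r(x)=\tau\min\{1,\operatorname{dist}(x,\mathbb R^n\setminus\Omega)\}$. This function is $\tau$-Lipschitz, positive on $\Omega$ and zero elsewhere. For $|z|\le1$ let $T_z(x)=x+r(x)z$. Since $|T_z(x)-T_z(y)-(x-y)|=|r(x)-r(y)|\,|z|\le\tau|x-y|$,
\[
(1-\tau)|x-y|\le|T_z(x)-T_z(y)|\le(1+\tau)|x-y|.
\]
So $T_z$ is injective. It fixes every point off $\Omega$, and therefore $T_z(x)\in E$ if and only if $x\in E$, in which case $T_z(x)=x$. Let $\varphi\ge0$ be continuous with compact support in $B(0,1)$ and $\int\varphi=1$, and set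
\[
\hat\rho(x)=(1+\tau)\int_{B(0,1)}\rho_0(T_z(x))\,\varphi(z)\,dz .
\]
The integrand is a nonnegative Borel function of $(x,z)$, so $\hat\rho$ is Borel and Tonelli's theorem applies.

\emph{Continuity.} For $x\in\Omega$ the substitution $y=x+r(x)z$ gives $\hat\rho(x)=(1+\tau)\int\rho_0(y)\,\kappa(x,y)\,dy$ with $\kappa(x,y)=r(x)^{-n}\varphi((y-x)/r(x))$. If $x_j\to x$ in $\Omega$, the functions $\kappa(x_j,\cdot)$ are uniformly bounded, vanish off $B(x,2)$ for large $j$, and converge pointwise to $\kappa(x,\cdot)$. As $\rho_0$ is integrable on $B(x,2)$ by H\"older's inequality, $\hat\rho(x)<\infty$ and $\hat\rho(x_j)\to\hat\rho(x)$ by dominated convergence.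

\emph{Norm.} The inverse of $T_z$ is $(1-\tau)^{-1}$-Lipschitz on $T_z(\mathbb R^n)$, so $|T_z^{-1}(B)|\le(1-\tau)^{-n}|B|$ for Borel sets $B$ by (S4). Hence
\[
\int(\rho_0\circ T_z)^n\,dx=\int_0^\infty|T_z^{-1}(\{\rho_0^n>\theta\})|\,d\theta\le(1-\tau)^{-n}\int\rho_0^n\,dx ,
\]
and Minkowski's integral inequality gives the bound on $\|\hat\rho\|_n$.

\emph{Admissibility.} Let $\gamma\in\Gamma_E(F_1,F_2)$ be rectifiable. Then $T_z\circ\gamma$ is rectifiable, has the same endpoints as $\gamma$, and meets $E$ in the same set of points. So $T_z\circ\gamma\in\Gamma_E(F_1,F_2)$, and (L2) gives $1\le\int_{T_z\circ\gamma}\rho_0\,ds\le(1+\tau)\int_\gamma\rho_0\circ T_z\,ds$. Integrating against $\varphi(z)\,dz$ we obtain $1\le\int_\gamma\hat\rho\,ds$.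
\end{proof}

\subsection{An increasing family of weights}
The weight $\hat\rho$ may vanish on large sets, so that curves of bounded cost could be arbitrarily long and travel arbitrarily far, which would spoil compactness. We add a small multiple of
\[
w(x)=\frac1{(e+|x|)\log(e+|x|)} .
\]
Let $\omega$ be the area of the unit sphere in $\mathbb R^n$. In polar coordinates $\int w^n\,dx\le\omega\int_0^\infty\frac{d\varrho}{(e+\varrho)\log^n(e+\varrho)}=\frac{\omega}{n-1}$, which is finite because $n\ge2$. On the other hand $w(x)=W'(|x|)$ for $W(\varrho)=\log\log(e+\varrho)$, and $W(\varrho)\to\infty$: a weight of finite $n$-energy puts infinity at infinite distance. Let $g_0=\hat\rho+\beta w$ on $\Omega$. Next comes the factor that blows up as one leaves the compact subsets of $\Omega$.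

\begin{lemma}\label{lem:lambda}
There is a continuous $\lambda\colon\Omega\to[1,\infty)$ such that $\{x\in\Omega:\lambda(x)\le M\}$ is compact for every $M$ and $\|\lambda g_0\|_{L^n(\Omega)}\le\|g_0\|_{L^n(\Omega)}+\eta$.
\end{lemma}

\begin{proof}
The function $\nu(x)=\max\{|x|,1/\operatorname{dist}(x,\mathbb R^n\setminus\Omega)\}$ is continuous on $\Omega$, and $\{\nu\le m\}=\{|x|\le m\}\cap\{\operatorname{dist}(x,\mathbb R^n\setminus\Omega)\ge1/m\}$ is a compact subset of $\Omega$ for $m\ge1$. The sets $\{\nu>m\}$ decrease to the empty set, so by dominated convergence there are integers $1\le m_1<m_2<\cdots$ with $\|g_0\mathbf 1_{\{\nu>m_i\}}\|_{L^n(\Omega)}\le2^{-i}\eta$. Let $\chi_i=\min\{1,\max\{0,\nu-m_i\}\}$ and $\lambda=1+\sum_i\chi_i$. On the open set $\{\nu<m\}$ the terms with $m_i\ge m$ vanish, so the sum is locally finite and $\lambda$ is continuous. Since $\chi_i\le\mathbf 1_{\{\nu>m_i\}}$, the norm bound follows from Minkowski's inequality. On $\{\nu\ge m_i+1\}$ we have $\chi_1=\dots=\chi_i=1$ and $\lambda\ge1+i$. Hence $\{\lambda\le M\}$ is a relatively closed subset of $\Omega$ contained in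 the compact set $\{\nu\le m_i+1\}$ for $i\ge M$, and so it is compact.
\end{proof}

We spend the factor $\lambda$ gradually. For $s\in[0,1]$ let
\[
g_s=\lambda^sg_0\ \text{ on }\Omega,\qquad g_s=\infty\ \text{ on }\mathbb R^n\setminus\Omega .
\]
These are Borel functions with the following properties.
\begin{enumerate}
\item[(W1)] $g_s$ is finite and continuous on $\Omega$, and $g_s\le g_{s'}$ for $s\le s'$.
\item[(W2)] $g_s\ge\beta w$ and $g_s\ge\hat\rho$ on $\mathbb R^n$.
\item[(W3)] If $s<s'$ and $M\ge1$, then $K=\{x\in\Omega:\lambda(x)^{s'-s}\le M\}$ is compact and $g_s\le g_{s'}/M$ on $\mathbb R^n\setminus K$.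
\item[(W4)] $\|g_1\|_{L^n(\Omega)}\le\frac{1+\tau}{1-\tau}\|\rho_0\|_n+\beta\|w\|_n+\eta$.
\end{enumerate}
In (W3) both sides are infinite off $\Omega$. The value $\infty$ off $\Omega$ is harmless, since only norms over $\Omega$ will enter the energy.

\subsection{Complete metrics}
For $s\in[0,1]$ and $x,y\in\mathbb R^n$ let
\[
d_s(x,y)=\inf\Big\{\int_\gamma g_s\,ds:\ \gamma\in\mathcal F_\sigma(E)\text{ rectifiable, from }x\text{ to }y\Big\}\in[0,\infty],
\]
with $\inf\emptyset=\infty$; the symbol $ds$ always denotes arc length. Constant curves give $d_s(x,x)=0$. The function $d_s$ is symmetric, it satisfies the triangle inequality because a concatenation of two curves in $\mathcal F_\sigma(E)$ is in $\mathcal F_\sigma(E)$, and $d_s\le d_{s'}$ for $s\le s'$. Convergent sequences and Cauchy sequences for $d_s$ are defined as for a finite metric; the arrow $x_j\to x$ always means Euclidean convergence.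

\begin{lemma}\label{lem:metric}
Let $s\in[0,1]$.
\begin{enumerate}
\item[(a)] For all $R_0,L>0$ there are $R,c>0$, independent of $s$, such that $g_s\ge c$ on $B(0,R)$ and every rectifiable curve $\gamma$ that meets $B(0,R_0)$ and has $\int_\gamma g_s\,ds\le L$ lies in $B(0,R)$. Consequently, if $|x|<R_0$ and $d_s(x,y)<L$, then $|y|<R$ and $c|x-y|\le d_s(x,y)$. In particular $d_s(x_j,x)\to0$ implies $x_j\to x$.
\item[(b)] If $x_j\to x\in\Omega$, then $d_s(x_j,x)\to0$.
\item[(c)] Every $d_s$-Cauchy sequence in $\mathbb R^n$ is $d_s$-convergent.
\item[(d)] $d_s(x,y)\ge1$ for $x\in F_1$ and $y\in F_2$.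
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $\theta\mapsto|\tilde\gamma(\theta)|$ is $1$-Lipschitz and $W$ is $C^1$ with bounded derivative, so $\theta\mapsto W(|\tilde\gamma(\theta)|)$ is Lipschitz with derivative bounded by $w(\tilde\gamma(\theta))$ almost everywhere. By (W2), $\beta\,|W(|p|)-W(|q|)|\le L$ for all points $p,q$ on $\gamma$. Choose $R$ with $W(R)>W(R_0)+L/\beta$. As $W$ is increasing, $\gamma$ lies in $B(0,R)$, and $g_s\ge\beta w\ge c:=\beta W'(R)$ there because $W'$ is decreasing. If $|x|<R_0$ and $d_s(x,y)<L$, the infimum defining $d_s(x,y)$ may be restricted to curves with $\int_\gamma g_s\,ds\le L$. These lie in $B(0,R)$ and satisfy $\int_\gamma g_s\,ds\ge c\,\ell(\gamma)\ge c|x-y|$.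

(b) Choose a closed ball $\overline B\subset\Omega$ centered at $x$. For large $j$ the segment $[x_j,x]$ lies in $\overline B$ and misses $E$, so $d_s(x_j,x)\le|x_j-x|\max_{\overline B}g_s$.

(c) It suffices to find a $d_s$-convergent subsequence, so we may assume $d_s(x_j,x_{j+1})<2^{-j}$ for $j\ge1$. Take rectifiable $\gamma_j\in\mathcal F_\sigma(E)$ from $x_j$ to $x_{j+1}$ with $\int_{\gamma_j}g_s\,ds<2^{-j}$. Each concatenation of $\gamma_1,\dots,\gamma_m$ starts at $x_1$ and has integral less than $1$. By (a) with $R_0=|x_1|+1$ and $L=1$, all $\gamma_j$ lie in a ball on which $g_s\ge c$, so $\ell(\gamma_j)\le2^{-j}/c$, and $x_j\to x$ for some $x$. Fix $j$, parametrize $\gamma_{j+i}$ on $[1-2^{-i},1-2^{-i-1}]$ for $i\ge0$, and send $1$ to $x$. The resulting map $\gamma$ is continuous at $1$, because $\gamma_{j+i}$ lies within $2^{-j-i}/c$ of $x_{j+i}$. It has length $\sum_i\ell(\gamma_{j+i})<\infty$, and $\int_\gamma g_s\,ds=\sum_i\int_{\gamma_{j+i}}g_s\,ds\le2^{1-j}$. It meets $E$ in a countable union of countable sets together with at most the point $x$. So $\gamma\in\mathcal F_\sigma(E)$ and $d_s(x_j,x)\le2^{1-j}$.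

(d) By (W2) and Lemma~\ref{lem:rhohat}, $\int_\gamma g_s\,ds\ge\int_\gamma\hat\rho\,ds\ge1$ for every competing curve.
\end{proof}

Part (c) is the step of the construction that needs countable intersections: the family $\mathcal F_\sigma(E)$ is closed under infinite concatenation, and the family of curves that meet $E$ finitely often is not. By Example~\ref{ex:sequence}, Proposition~\ref{prop:hard} is false for the latter family.

\subsection{Semicontinuity}
By Lemma~\ref{lem:metric}(a) and (b), $d_s$-convergence implies Euclidean convergence, and the two agree when the limit is in $\Omega$. The next lemma gives the converse at arbitrary limit points, for sequences from which one can travel a definite distance at bounded cost for a \emph{larger} weight. The reason is that such a trip can spend very little $g_s$-length outside a large compact subset of $\Omega$, so its starting point is $d_s$-close to a set that is $d_s$-compact.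

\begin{lemma}\label{lem:endpoint}
Let $0\le s<s'\le1$. Let $a^j\to a$, and let $b^j$ be points with $\inf_j|a^j-b^j|>0$ and $\sup_jd_{s'}(a^j,b^j)<\infty$. Then $d_s(a^j,a)\to0$ along a subsequence.
\end{lemma}

\begin{proof}
Let $\delta=\inf_j|a^j-b^j|$ and $L>\sup_jd_{s'}(a^j,b^j)$. Take rectifiable $\gamma^j\in\mathcal F_\sigma(E)$ from $a^j$ to $b^j$ with $\int_{\gamma^j}g_{s'}\,ds\le L$. The sequence $(a^j)$ is bounded, so by Lemma~\ref{lem:metric}(a) all $\gamma^j$ lie in a ball on which $g_s\ge c>0$, and $\int_{\gamma^j}g_s\,ds\ge c\delta$.

For integers $i>L/(c\delta)$ let $K_i\subset\Omega$ be the compact set of (W3) with $M=i$. The curve $\gamma^j$ meets $K_i$, for otherwise $\int_{\gamma^j}g_s\,ds\le L/i<c\delta$. Let $p_i^j$ be the first point of $\gamma^j$, starting from $a^j$, that lies in $K_i$. The subcurve from $a^j$ to $p_i^j$ is in $\mathcal F_\sigma(E)$, and its arc length parametrization lies outside $K_i$ except at the final parameter. By (W3),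
\[
d_s(a^j,p_i^j)\le L/i .
\]
By compactness of the $K_i$ and a diagonal argument there is a subsequence along which, for every $i$, the points $p_i^j$ converge to a point of $K_i\subset\Omega$. By Lemma~\ref{lem:metric}(b) they $d_s$-converge. Along this subsequence, for every $i$,
\[
\limsup_{j,j'\to\infty}d_s(a^j,a^{j'})\le\frac{2L}i+\limsup_{j,j'\to\infty}d_s(p_i^j,p_i^{j'})=\frac{2L}i .
\]
So the subsequence is $d_s$-Cauchy. It has a $d_s$-limit by Lemma~\ref{lem:metric}(c), and this limit is $a$ by Lemma~\ref{lem:metric}(a).
\end{proof}

\begin{proposition}\label{prop:lsc}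
Let $0\le s<s'\le1$. If $a^j\to a$ and $b^j\to b$, then $d_s(a,b)\le\liminf_jd_{s'}(a^j,b^j)$.
\end{proposition}

\begin{proof}
Let $L$ be the right side. We may assume that $a\ne b$ and $L<\infty$. Pass to a subsequence along which $d_{s'}(a^j,b^j)$ is finite and tends to $L$, and $|a^j-b^j|\ge\frac12|a-b|$. Lemma~\ref{lem:endpoint}, applied once as stated and then with the two sequences interchanged, gives a further subsequence with $d_s(a^j,a)\to0$ and $d_s(b^j,b)\to0$. Along it,
\[
d_s(a,b)\le d_s(a,a^j)+d_{s'}(a^j,b^j)+d_s(b^j,b)\to L.\qedhere
\]
\end{proof}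

No limit of the curves $\gamma^j$ is taken in this argument. A limit curve could lie in $E$, as in Example~\ref{ex:lsc}; instead, $a$ and $b$ are connected to the ends of one curve $\gamma^j$ by the infinite concatenations of Lemma~\ref{lem:metric}(c).

\subsection{Choosing the jumps}
Let $\delta_1,\delta_2,\dots\in(0,1]$. A \emph{chain} $\xi$ from $x$ to $y$ consists of points $a_0,b_0,a_1,b_1,\dots,a_N,b_N$ with $N\ge0$, $a_0=x$, $b_N=y$, and of integers $i_1,\dots,i_N\ge1$, the \emph{types}, such that $|b_{l-1}-a_l|\le\delta_{i_l}$ for $l=1,\dots,N$. One walks from $a_l$ to $b_l$ and jumps from $b_{l-1}$ to $a_l$. For $s\in[0,1]$ let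
\[
\operatorname{cost}_s(\xi)=\sum_{l=0}^Nd_s(a_l,b_l)+\sum_{l=1}^N2^{-i_l}.
\]
A \emph{$k$-chain} is a chain whose types are at most $k$; this notion depends only on $\delta_1,\dots,\delta_k$, and a $0$-chain is a single walk. A chain \emph{from $F_1$ to $F_2$} is one with $a_0\in F_1$ and $b_N\in F_2$. Let $s_k=1-2^{-k}$, so that $0=s_0<s_1<\dots<1$.

\begin{lemma}\label{lem:jumps}
There are $\delta_1,\delta_2,\dots\in(0,1]$ such that for every $k\ge0$ every $k$-chain $\xi$ from $F_1$ to $F_2$ satisfies $\operatorname{cost}_{s_k}(\xi)\ge1$.
\end{lemma}

\begin{proof}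
We choose the $\delta_k$ successively. For $k=0$ the statement is Lemma~\ref{lem:metric}(d). Suppose that $\delta_1,\dots,\delta_k$ are chosen so that the statement holds for $k$, and suppose that it fails for $k+1$ with each of the choices $\delta_{k+1}=1/j$, $j\ge1$. Write $s=s_k$ and $s'=s_{k+1}$. For each $j$ there is then a $(k+1)$-chain $\xi^j$ from $F_1$ to $F_2$, with points $a_l^j,b_l^j$, whose jumps of type $k+1$ have length at most $1/j$ and for which $\operatorname{cost}_{s'}(\xi^j)<1$.

Each $\xi^j$ has a jump of type $k+1$; otherwise it would be a $k$-chain with $\operatorname{cost}_s(\xi^j)\le\operatorname{cost}_{s'}(\xi^j)<1$. Each jump costs at least $2^{-(k+1)}$, so there are fewer than $2^{k+1}$ jumps. After passing to a subsequence, the number $N$ and the types $i_1,\dots,i_N$ do not depend on $j$, and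
\begin{equation}\label{eq:costj}
\sum_{l=0}^Nd_{s'}(a_l^j,b_l^j)+\sum_{l:\,i_l\le k}2^{-i_l}<1-2^{-(k+1)}\qquad\text{for all }j .
\end{equation}
All points stay in a bounded set. Indeed, $(a_0^j)_j$ lies in the bounded set $F_1$; if $(a_l^j)_j$ is bounded, then $(b_l^j)_j$ is bounded by Lemma~\ref{lem:metric}(a) with $L=1$; and $|a_{l+1}^j-b_l^j|\le1$. Passing to a further subsequence, $a_l^j\to a_l$ and $b_l^j\to b_l$ for all $l$, with $a_0\in F_1$ and $b_N\in F_2$ by compactness. We have $|b_{l-1}-a_l|\le\delta_{i_l}$ if $i_l\le k$, and $b_{l-1}=a_l$ if $i_l=k+1$. By Proposition~\ref{prop:lsc}, the inequality $\sum\liminf\le\liminf\sum$ for finite sums, and \eqref{eq:costj},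
\[
\sum_{l=0}^Nd_s(a_l,b_l)+\sum_{l:\,i_l\le k}2^{-i_l}\le1-2^{-(k+1)} .
\]
Whenever $i_l=k+1$, delete the jump and merge the walk that ends at $b_{l-1}$ with the walk that starts at $a_l=b_{l-1}$; by the triangle inequality for $d_s$ this does not increase the left side. The result is a $k$-chain $\xi$ from $F_1$ to $F_2$ with $\operatorname{cost}_s(\xi)<1$, a contradiction.
\end{proof}

\subsection{The test function}

\begin{proof}[Proof of Proposition~\ref{prop:hard}]
Fix $\delta_1,\delta_2,\dots$ as in Lemma~\ref{lem:jumps}, and let $D(x,y)$ be the infimum of $\operatorname{cost}_1(\xi)$ over all chains $\xi$ from $x$ to $y$. Reversing chains shows that $D$ is symmetric. A chain from $x$ to $y$ and a chain from $y$ to $z$ combine to a chain from $x$ to $z$ when the last walk of the first is merged with the first walk of the second, so $D$ satisfies the triangle inequality. It is finite: cut the segment $[x,y]$ into pieces of length at most $\delta_1$ and use jumps of type $1$ and trivial walks. Let $V(x)=\inf_{y\in F_1}D(y,x)$. Then $V$ is finite, $V=0$ on $F_1$, and $|V(x)-V(y)|\le D(x,y)$. Moreover: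
\begin{itemize}
\item $V\ge1$ on $F_2$. A chain $\xi$ from $F_1$ to $F_2$ has finitely many jumps, so it is a $k$-chain for some $k$, and $\operatorname{cost}_1(\xi)\ge\operatorname{cost}_{s_k}(\xi)\ge1$.
\item $V$ is uniformly continuous on $\mathbb R^n$. If $|x-y|\le\delta_k$, the chain $x,x,y,y$ with one jump of type $k$ gives $D(x,y)\le2^{-k}$.
\item If $\overline B\subset\Omega$ is a closed ball, then $V$ is Lipschitz on $\overline B$ with constant $\max_{\overline B}g_1$. For $x,y\in\overline B$, a single walk along the segment gives $D(x,y)\le d_1(x,y)\le|x-y|\max_{\overline B}g_1$.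
\end{itemize}

We have no Lipschitz bound for $V$ at points of $(F_1\cup F_2)\setminus E$, and we truncate to make the function constant near them. Let $u=P\circ V$, where $P(v)=\min\{1,\max\{0,\frac{v-t}{1-2t}\}\}$. Then $u\colon\mathbb R^n\to[0,1]$ is continuous, $u=0$ on the open set $\{V<t\}\supset F_1$, and $u=1$ on the open set $\{V>1-t\}\supset F_2$. On a closed ball $\overline B\subset\Omega$, $u$ is Lipschitz with constant $(1-2t)^{-1}\max_{\overline B}g_1$. Since $\mathbb R^n\setminus E\subset\Omega\cup F_1\cup F_2$, the function $u$ is locally Lipschitz in $\mathbb R^n\setminus E$. At a point $x\in\Omega$ of differentiability, shrinking the ball to its center $x$ and using the continuity of $g_1$ gives $|\nabla u(x)|\le(1-2t)^{-1}g_1(x)$. On $F_1\cup F_2$ we have $\nabla u=0$. Therefore $\|\nabla u\|_{L^n(\mathbb R^n\setminus E)}\le(1-2t)^{-1}\|g_1\|_{L^n(\Omega)}$.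

It remains to make the support compact. Let $R>1$ with $F_1\cup F_2\subset B(0,R)$, and let $\zeta$ equal $1$ on $B(0,R)$, $2-\log|x|/\log R$ for $R\le|x|\le R^2$, and $0$ for $|x|>R^2$. This function is Lipschitz, and
\[
\|\nabla\zeta\|_n^n=\omega\int_R^{R^2}\frac{\varrho^{n-1}\,d\varrho}{(\varrho\log R)^n}=\omega\,(\log R)^{1-n},
\]
which tends to $0$ as $R\to\infty$ because $n\ge2$. The function $f=\zeta u$ is continuous, compactly supported, $[0,1]$-valued and locally Lipschitz off $E$, with $f=0$ on $F_1$ and $f=1$ on $F_2$. From $|\nabla f|\le|\nabla u|+|\nabla\zeta|$ almost everywhere in $\mathbb R^n\setminus E$ and (W4),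
\[
\|\nabla f\|_{L^n(\mathbb R^n\setminus E)}\le\frac1{1-2t}\Big(\frac{1+\tau}{1-\tau}\|\rho_0\|_n+\beta\|w\|_n+\eta\Big)+\big(\omega\,(\log R)^{1-n}\big)^{1/n}.
\]
The right side is at most $\|\rho_0\|_n+\varepsilon$ when $\tau,\beta,\eta,t$ are small and $R$ is large.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cap}]
Let $\operatorname{cap}'$ be the infimum of the energy over the restricted class of functions in the statement. By (S1) these are test functions, so $\operatorname{cap}_E(F_1,F_2)\le\operatorname{cap}'$. By (M1) and (M2) the modulus of $\Gamma_E(F_1,F_2)$ is finite, so it is the infimum of $\|\rho_0\|_n^n$ over admissible $\rho_0\in L^n(\mathbb R^n)$, and Proposition~\ref{prop:hard} gives $\operatorname{cap}'\le\operatorname{mod}_n\Gamma_E(F_1,F_2)$. Proposition~\ref{prop:easy} gives $\operatorname{mod}_n\Gamma_E(F_1,F_2)\le\operatorname{cap}_E(F_1,F_2)$. So the three numbers are equal.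
\end{proof}

\section{Removable sets are $\mathrm{CNED}$}\label{sec:equiv}

If $E$ is removable, a test function of the restricted class with finite energy lies in $W^{1,n}(\mathbb R^n)$. To compare energies we must know that its gradient contributes nothing on $E$, and for this we show that $|E|=0$. Removability is a qualitative statement; the closed graph theorem turns it into an estimate, and the estimate fails for a small, rapidly oscillating function supported near a density point of $E$.

\begin{lemma}\label{lem:null}
Let $E$ be a closed set such that every compactly supported continuous function $u\colon\mathbb R^n\to\mathbb R$ with $u\in W^{1,n}(\mathbb R^n\setminus E)$ lies in $W^{1,n}(\mathbb R^n)$. Then $|E|=0$.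
\end{lemma}

\begin{proof}
Suppose $|E|>0$. By the Lebesgue density theorem, after a translation, $|B(0,r)\setminus E|/|B(0,r)|\to0$ as $r\to0$. Let $U=\mathbb R^n\setminus E$ and let $X$ be the space of continuous functions $u$ on $\mathbb R^n$ that vanish off $B(0,1)$ and lie in $W^{1,n}(U)$, with norm $\|u\|_X=\sup|u|+\|\nabla u\|_{L^n(U)}$.

The space $X$ is complete. If $(u_j)$ is Cauchy, then $u_j\to u$ uniformly, where $u$ is continuous and vanishes off $B(0,1)$, and $\nabla u_j\to G$ in $L^n(U)$. Passing to the limit in \eqref{eq:weak} shows that $G$ is the weak gradient of $u$ in $U$. By hypothesis $X\subset W^{1,n}(\mathbb R^n)$. The inclusion has closed graph, because convergence in $X$ and convergence in $W^{1,n}(\mathbb R^n)$ both imply convergence in $L^n(\mathbb R^n)$. By the closed graph theorem (a linear map between Banach spaces with closed graph is bounded) there is $A<\infty$ with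
\begin{equation}\label{eq:graph}
\|\nabla u\|_{L^n(\mathbb R^n)}\le A\|u\|_X\qquad\text{for all }u\in X .
\end{equation}

Let $\sigma(\theta)=\operatorname{dist}(\theta,\mathbb Z)$, a $1$-Lipschitz function with $0\le\sigma\le\frac12$ and $|\sigma'|=1$ off a countable set. For $0<r<\frac12$ and $N\ge1$ let $\varphi_r(x)=\max\{0,\min\{1,2-|x|/r\}\}$ and $u_N(x)=\varphi_r(x)\,\sigma(Nx_1)/N$. This is a Lipschitz function that vanishes off $B(0,2r)$, so $u_N\in X$. It satisfies $\sup|u_N|\le\frac1{2N}$, $|\nabla u_N|\le1+\frac1{2rN}$ almost everywhere, and $|\nabla u_N|=1$ almost everywhere in $B(0,r)$, where $\varphi_r=1$. By \eqref{eq:graph},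
\[
|B(0,r)|^{1/n}\le A\Big(\frac1{2N}+\Big(1+\frac1{2rN}\Big)|B(0,2r)\setminus E|^{1/n}\Big).
\]
As $N\to\infty$ we get $2^{-n}|B(0,2r)|=|B(0,r)|\le A^n|B(0,2r)\setminus E|$, which is false for small $r$.
\end{proof}

The implication $(4)\Rightarrow(1)$ rests on the fact that a function vanishing on $E$ extends across $E$, whatever the closed set $E$.

\begin{lemma}\label{lem:vanish}
Let $E$ be closed and let $q\colon\mathbb R^n\to\mathbb R$ be continuous and compactly supported, with $q=0$ on $E$ and $q\in W^{1,n}(\mathbb R^n\setminus E)$. Then $q\in W^{1,n}(\mathbb R^n)$.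
\end{lemma}

\begin{proof}
For $t>0$ the truncation $q_t$ of (S3) vanishes off $\{|q|\ge t\}$, a compact subset of $\mathbb R^n\setminus E$. By (S3) and (S2), $q_t\in W^{1,n}(\mathbb R^n)$ with $\nabla q_t=\mathbf 1_{\{|q|>t\}}\nabla q$. As $t\to0$, $q_t\to q$ uniformly, and $\nabla q_t\to\mathbf 1_{\{q\ne0\}}\nabla q$ in $L^n(\mathbb R^n)$ by dominated convergence, since $\{q\ne0\}\subset\mathbb R^n\setminus E$ and $\nabla q\in L^n(\mathbb R^n\setminus E)$. Passing to the limit in \eqref{eq:weak} with $U=\mathbb R^n$ shows that $q$ has a weak gradient in $L^n(\mathbb R^n)$.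
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $U=\mathbb R^n\setminus E$.

$(1)\Rightarrow(2)$. By Lemma~\ref{lem:null}, $|E|=0$. Let $F_1,F_2$ be disjoint non-empty continua, and let $f$ be a test function for $(E;F_1,F_2)$ of the restricted class in Theorem~\ref{thm:cap}, with $\nabla f\in L^n(U)$. Since $f$ is bounded with compact support, $f\in W^{1,n}(U)$, and $f\in W^{1,n}(\mathbb R^n)$ by removability. Thus $f$ is a test function for $(\emptyset;F_1,F_2)$. Its weak gradient on $\mathbb R^n$ agrees almost everywhere in $U$ with its gradient in $U$. Every curve belongs to $\mathcal F_\sigma(\emptyset)$, so Proposition~\ref{prop:easy} for the empty set and $|E|=0$ give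
\[
\operatorname{mod}_n\Gamma(F_1,F_2)\le\int_{\mathbb R^n}|\nabla f|^n\,dx=\int_U|\nabla f|^n\,dx .
\]
Taking the infimum over $f$ and applying Theorem~\ref{thm:cap}, we obtain $\operatorname{mod}_n\Gamma(F_1,F_2)\le\operatorname{mod}_n\Gamma_E(F_1,F_2)$. The reverse inequality is (M1). Only the compactness of $F_1$ and $F_2$ was used, not their connectedness.

$(2)\Rightarrow(1)$ is Theorem~\ref{thm:Nt}.

$(2)\Leftrightarrow(3)$. By Theorem~\ref{thm:cap}, the equalities in (3) are those in the definition of $\mathrm{CNED}$.

$(1)\Rightarrow(4)$. A function $u$ as in (4) is bounded with compact support, so $u\in W^{1,n}(U)$, and (1) applies.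

$(4)\Rightarrow(1)$. If $E=\emptyset$, (1) is a tautology, so let $E\ne\emptyset$. First let $v$ be continuous with compact support and $v\in W^{1,n}(U)$. We split $v$ into a function covered by (4) and a function that vanishes on $E$. By Lemma~\ref{lem:smooth} there is $v'\in C^\infty(U)$, vanishing off a bounded set, with $|v-v'|\le\min\{1,\operatorname{dist}(\cdot,E)\}$ on $U$ and $\nabla v-\nabla v'\in L^n(U)$. Put $v'=v$ on $E$. Then $q=v-v'$ is continuous on $U$ and satisfies $|q|\le\operatorname{dist}(\cdot,E)$ on $\mathbb R^n$, so $q$ is continuous on $\mathbb R^n$ and vanishes on $E$. Hence $v'=v-q$ is continuous, it has compact support, and $\nabla v'\in L^n(U)$. By (4), $v'\in W^{1,n}(\mathbb R^n)$. The function $q$ is bounded with compact support and $\nabla q\in L^n(U)$, so $q\in W^{1,n}(\mathbb R^n)$ by Lemma~\ref{lem:vanish}. Therefore $v=v'+q\in W^{1,n}(\mathbb R^n)$. In particular Lemma~\ref{lem:null} applies, and $|E|=0$.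

Now let $u\colon\mathbb R^n\to\mathbb R$ be continuous with $u\in W^{1,n}(U)$. For every $\zeta\in C_c^\infty(\mathbb R^n)$ the product $\zeta u$ is continuous, has compact support and lies in $W^{1,n}(U)$, so $\zeta u\in W^{1,n}(\mathbb R^n)$ by the first part. Choosing $\zeta=1$ on larger and larger balls, we see that $u\in W^{1,n}_{\mathrm{loc}}(\mathbb R^n)$. Since $|E|=0$, the norms of $u$ and $\nabla u$ in $L^n(\mathbb R^n)$ equal their norms in $L^n(U)$, which are finite. So $u\in W^{1,n}(\mathbb R^n)$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Nt} Dimitrios Ntalampekos, \emph{CNED sets: countably negligible for extremal distances}, arXiv:2303.13187 (2023).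
\end{thebibliography}
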